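\title{Complete forcing can add a cardinal sequence of a locally compact scattered space}

\begin{abstract}
Let $\mathcal C(\alpha)$ be the class of cardinal sequences of locally compact scattered spaces of height $\alpha$. Martinez and Soukup asked whether a sequence $s\notin\mathcal C(\alpha)$ can be forced into $\mathcal C(\alpha)$ by an $|\alpha|^+$-Baire, or by an $|\alpha|^+$-complete, poset. We show that the answer to both questions is yes: it is consistent relative to ZFC that the sequence consisting of $\omega_1$ entries $\omega$ followed by one entry $\omega_3$ is not in $\mathcal C(\omega_1+1)$, while an $\omega_2$-complete poset forces it into $\mathcal C(\omega_1+1)$. A ccc forcing turns the cliques of a graph on $\omega_3$ into scattered spaces, a stationary set keeps the cliques small, and the complete poset adds a large clique. We also show that $\omega_1+1$ is the least length at which this can happen and that, for complete posets and this length, the entry $\omega_3$ cannot be lowered.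
\end{abstract}

\section{Introduction}\label{sec:intro}

All spaces in this paper are Hausdorff. The \emph{Cantor--Bendixson derivatives} of a space $X$ are defined by $X^{(0)}=X$, by $X^{(\beta+1)}=X^{(\beta)}\setminus\{x: x\text{ is isolated in }X^{(\beta)}\}$, and by $X^{(\gamma)}=\bigcap_{\beta<\gamma}X^{(\beta)}$ for limit $\gamma$. The space is \emph{scattered} if $X^{(\beta)}=\emptyset$ for some $\beta$, and the least such $\beta$ is the \emph{height} $\operatorname{ht}(X)$. The $\beta$-th \emph{level} is $I_\beta(X)=X^{(\beta)}\setminus X^{(\beta+1)}$, and the \emph{cardinal sequence} of a scattered space is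
\[
\operatorname{SEQ}(X)=\langle |I_\beta(X)| : \beta<\operatorname{ht}(X)\rangle .
\]
It records how many points disappear at each step of the process of removing isolated points. An \emph{LCS space} is a locally compact scattered space, and $\mathcal C(\alpha)$ is the class of all sequences $\operatorname{SEQ}(X)$ with $X$ an LCS space of height $\alpha$. We write $\langle\kappa\rangle_\beta$ for the constant sequence of length $\beta$ with value $\kappa$, and $s{}^\frown t$ for concatenation.

Forcing can enlarge $\mathcal C(\alpha)$ for a trivial reason. We have $\langle\omega,\kappa\rangle\in\mathcal C(2)$ if and only if $1\le\kappa\le2^\omega$ (Example~\ref{ex:two}). Under CH the sequence $\langle\omega,\omega_2\rangle$ is therefore not in $\mathcal C(2)$, and it enters $\mathcal C(2)$ as soon as $\omega_2$ Cohen reals are added. Here only the cardinal arithmetic has changed. To see whether $\mathcal C(\alpha)$ depends on more than that, one restricts attention to posets that add no short sequences. A poset $P$ is \emph{$\mu$-complete} if every decreasing sequence in $P$ of length $<\mu$ has a lower bound, and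 \emph{$\mu$-Baire} if the intersection of fewer than $\mu$ dense open subsets of $P$ is dense. A $\mu$-complete poset is $\mu$-Baire, and a $\mu$-Baire poset adds no new sequences of length $<\mu$ of elements of the ground model. In particular an $|\alpha|^+$-Baire poset does not change the set ${}^\nu\kappa$ of functions from $\nu$ to $\kappa$ for any $\nu\le|\alpha|$. The following is posed as an open question by Martinez and Soukup \cite{MS}.

\begin{quote}
\emph{Let $\alpha$ be an infinite ordinal and let $s\notin\mathcal C(\alpha)$ be a sequence of cardinals of length $\alpha$. Is it possible that some $|\alpha|^+$-Baire poset $P$, or some $|\alpha|^+$-complete poset $P$, forces $s\in\mathcal C(\alpha)$?}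
\end{quote}

The question is whether such $\alpha$, $s$ and $P$ with $1_P\Vdash s\in\mathcal C(\alpha)$ exist in some model of ZFC; we call such a triple a \emph{positive instance}. It makes no difference to ask only that some condition force $s\in\mathcal C(\alpha)$, since $P$ can be restricted below that condition.

There are two reasons to expect a negative answer. For short sequences, membership in $\mathcal C(\alpha)$ is decided by the inequalities $s(\eta)\le s(\xi)^\omega$, and these pass from the extension down to the ground model when no $\omega$-sequences are added.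

\begin{proposition}\label{prop:short}
Let $\omega\le\alpha\le\omega_1$ and let $s$ be a sequence of cardinals of length $\alpha$. If $P$ is $|\alpha|^+$-Baire and $1_P\Vdash s\in\mathcal C(\alpha)$, then $s\in\mathcal C(\alpha)$.
\end{proposition}

For small entries, a complete poset lets one read off the generic space along a decreasing sequence of conditions in the ground model.

\begin{proposition}\label{prop:small}
Let $\mu$ be an infinite cardinal, let $|\alpha|\le\mu$, and let $s$ be a sequence of cardinals of length $\alpha$ with all entries $\le\mu$. If $P$ is $\mu$-complete and $1_P\Vdash s\in\mathcal C(\alpha)$, then $s\in\mathcal C(\alpha)$.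
\end{proposition}

Both propositions are theorems of ZFC. Together they say that a positive instance has $\alpha\ge\omega_1+1$, and that a positive instance with a $\mu$-complete poset, $\mu\ge|\alpha|^+$, has an entry $\ge\mu^+$. For complete posets the first case left is thus $\alpha=\omega_1+1$ with an entry $\omega_3$. Our main result is that this case already occurs.

\begin{theorem}\label{thm:main}
Let $W$ be a model of $\mathrm{ZFC}+\mathrm{GCH}$, let $\chi$ be an uncountable cardinal of $W$, let $\lambda=\chi^{++}$, and let $s=\langle\omega\rangle_{\omega_1}{}^\frown\langle\lambda\rangle$, a sequence of length $\omega_1+1$. There is a generic extension $V\supseteq W$ with the same cardinals and cofinalities such that in $V$: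
\begin{enumerate}
\item[(1)] $s\notin\mathcal C(\omega_1+1)$;
\item[(2)] there is a $\chi^+$-complete and $\chi^{++}$-Baire poset $P$ with $1_P\Vdash s\in\mathcal C(\omega_1+1)$.
\end{enumerate}
\end{theorem}

Since $\chi$ is uncountable, $\chi^+\ge\omega_2=|\omega_1+1|^+$. Taking $\chi=\omega_1$ we see that both versions of the question have the answer yes: relative to the consistency of ZFC, it is consistent that $\langle\omega\rangle_{\omega_1}{}^\frown\langle\omega_3\rangle\notin\mathcal C(\omega_1+1)$ while an $\omega_2$-complete, hence $\omega_2$-Baire, poset forces this sequence into $\mathcal C(\omega_1+1)$. So $\omega_1+1$ is the least possible length, for Baire as well as for complete posets, and for complete posets $\omega_3$ is the least possible value of $\sup s$ at this length. The degree of completeness in Theorem~\ref{thm:main} is optimal too: $P$ is $\chi^+$-complete, and the largest entry of $s$ is exactly $(\chi^+)^+$. The same models contain positive instances of other lengths.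

\begin{proposition}\label{prop:more}
Let $V$ and $P$ be as in Theorem~\ref{thm:main}. Let $\alpha=\gamma+\varepsilon$ with $|\gamma|\le\chi$ and $\omega_1<\varepsilon<\omega_2$, write $\varepsilon=\omega_1+1+\varrho$, and put
\[
s_\alpha=\langle\lambda\rangle_\gamma{}^\frown\langle\omega\rangle_{\omega_1}{}^\frown\langle\lambda\rangle{}^\frown\langle\omega\rangle_\varrho .
\]
Then in $V$ we have $s_\alpha\notin\mathcal C(\alpha)$, $1_P\Vdash s_\alpha\in\mathcal C(\alpha)$, and $P$ is $|\alpha|^+$-complete.
\end{proposition}

With $\gamma=\chi$, the cardinal $|\alpha|$ can be any prescribed uncountable cardinal of a ground model of GCH. With $\chi=\omega_1$ and $\gamma=0$, all $\alpha$ with $\omega_1<\alpha<\omega_2$ occur in one model; together with Proposition~\ref{prop:short} this settles the question for every infinite $\alpha<\omega_2$. Propositions~\ref{prop:short} and~\ref{prop:more} use theorems of Juh\'asz and Weiss \cite{JW06,JW78}, which we state where they are needed. The proof of Theorem~\ref{thm:main} does not depend on them.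

\subsection*{The plan of the proof}
A $\chi^+$-complete, $\lambda$-Baire poset adds no bounded subsets of $\lambda$, but it may destroy the stationarity of a set $E\subseteq\lambda$ of ordinals of cofinality $\chi^+$. We tie the sequence $s$ to such a set $E$ in three steps. First we define a graph $\Gamma$ on $\lambda\setminus E$ that has no clique of size $\lambda$ as long as $E$ is stationary (Section~\ref{sec:ground}). Next, a ccc forcing $Q$ adds an LCS space $Y$ with sequence $\langle\omega\rangle_{\omega_1}$ and a candidate neighborhood $U_\gamma$ for every vertex $\gamma$ of $\Gamma$, where $U_\gamma\cap U_{\gamma'}$ is made compact only if $\{\gamma,\gamma'\}$ is an edge; every clique $C$ then gives an LCS space $Y\cup C$ with sequence $\langle\omega\rangle_{\omega_1}{}^\frown\langle|C|\rangle$ (Section~\ref{sec:Q}). The model $V$ is the extension by $Q$. Finally, $P$ adds a clique of size $\lambda$ (Section~\ref{sec:P}). The main work is part (1) of the theorem: no space in $V$ whatsoever, whether or not it resembles some $Y\cup C$, has the sequence $s$ (Section~\ref{sec:no}). The idea of that argument is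 shown on the simplest case in Example~\ref{ex:model}.

\section{Preliminaries}\label{sec:prelim}

\subsection{Scattered spaces}
We use the following standard facts. Subspaces of scattered spaces are scattered, and open subspaces as well as closed subspaces of LCS spaces are LCS. If $O\subseteq X$ is open, then $O^{(\beta)}=O\cap X^{(\beta)}$; hence the isolated points of a scattered space are dense in it, and $I_\beta(X)$ is dense in $X^{(\beta)}$. Each $X^{(\gamma)}$ is closed, and $(X^{(\gamma)})^{(\beta)}=X^{(\gamma+\beta)}$. The levels of a topological sum are the unions of the levels of the summands. In an ordinal with the order topology, a point $\xi>0$ has level equal to the least exponent in its Cantor normal form. So for $\gamma>0$ the ordinal space $\omega^\gamma$ is LCS of height $\gamma$, the space $\omega^\gamma+1$ is compact of height $\gamma+1$ with a single point on level $\gamma$, and both have size $|\gamma|+\omega$.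

\subsection{Systems}
To force LCS spaces, and to compare them in different models, we replace the topology by one compact open neighborhood for each point.

\begin{definition}\label{def:system}
A \emph{system of length $\alpha$} consists of a set $X$, a map $\pi$ from $X$ onto $\alpha$, and sets $U_x\subseteq X$ $(x\in X)$ such that:
\begin{enumerate}
\item[(S1)] $x\in U_x$, and $\pi(y)<\pi(x)$ for all $y\in U_x\setminus\{x\}$;
\item[(S2)] if $x\ne y$ and $\pi(y)\le\pi(x)$, then there is a finite $F\subseteq X$ with $\pi(z)<\pi(y)$ for all $z\in F$ such that $\bigcup_{z\in F}U_z$ contains $U_y\setminus U_x$ if $y\in U_x$, and contains $U_y\cap U_x$ if $y\notin U_x$;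
\item[(S3)] $U_x\cap\pi^{-1}(\gamma)$ is infinite for every $\gamma<\pi(x)$.
\end{enumerate}
We call $\pi(x)$ the \emph{level} of $x$. The system is a \emph{system for $s$} if $|\pi^{-1}(\beta)|=s(\beta)$ for all $\beta<\alpha$.
\end{definition}

Conditions (S1)--(S3) only quantify over elements and finite subsets of $X$, so they are absolute between transitive models. By transporting a system for $s$ along bijections of the levels, we may always assume that $X=\bigcup_{\beta<\alpha}\{\beta\}\times s(\beta)$ and that $\pi$ is the first coordinate.

\begin{lemma}\label{lem:coding}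
A sequence $s$ of length $\alpha$ is in $\mathcal C(\alpha)$ if and only if there is a system for $s$. Given a system of length $\alpha$, the topology with subbase $\{U_x,\ X\setminus U_x:x\in X\}$ is LCS, each $U_x$ is compact and open, and $I_\beta(X)=\pi^{-1}(\beta)$ for all $\beta<\alpha$.
\end{lemma}

\begin{proof}
Let $X$ be an LCS space of height $\alpha$. A subset of $X$ with more than one point has an isolated point, which is clopen in it, so $X$ is hereditarily disconnected; and a locally compact hereditarily disconnected space has a base of compact open sets. For $x\in I_\beta(X)$ put $\pi(x)=\beta$ and choose a compact open $U_x$ with $U_x\cap X^{(\beta)}=\{x\}$. This gives (S1). In (S2) the set to be covered is compact, because the sets $U_x$ are clopen, and it is contained in $U_y\setminus\{y\}$. Its points $z$ have level $<\pi(y)$, and finitely many of the open sets $U_z$ cover it. For (S3), let $\gamma<\pi(x)$ and suppose that $U_x\cap I_\gamma(X)$ is finite, hence closed. This set is dense in $U_x\cap X^{(\gamma)}$, so the two sets are equal. But $x$ lies in the second set and not in the first.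

Conversely, let a system be given. If $x\ne y$ and $\pi(y)\le\pi(x)$, then the clopen set $U_y$ contains $y$ and, by (S1), not $x$. So the topology is Hausdorff.

We show that $U_x$ is compact by induction on $\pi(x)$. By Alexander's subbase lemma it suffices to consider a cover of $U_x$ by subbasic sets. Let $O$ be a member of the cover with $x\in O$. If $O=U_x$ we are done. If $O=U_y$ with $y\ne x$, then $\pi(x)<\pi(y)$, and by (S2) the set $U_x\setminus O$ is covered by finitely many $U_z$ with $\pi(z)<\pi(x)$. If $O=X\setminus U_y$, then $x\notin U_y$ and $U_x\setminus O=U_x\cap U_y$; this set is covered by finitely many such $U_z$ by (S2) if $\pi(x)\le\pi(y)$, and it is contained in $U_y$ if $\pi(y)<\pi(x)$. In each case $U_x\setminus O$ is a closed subset of a finite union of sets that are compact by the induction hypothesis. So finitely many members of the cover cover $U_x\setminus O$.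

It remains to show $X^{(\beta)}=\{x:\pi(x)\ge\beta\}$, by induction on $\beta$; limit steps are immediate. Assume the equation for $\beta$. If $\pi(x)=\beta$, then $U_x$ isolates $x$ in $X^{(\beta)}$. Let $\pi(x)>\beta$ and let $O\ni x$ be open. The compact set $U_x\setminus O$ is covered by the sets $U_z$, $z\in F$, for some finite $F\subseteq U_x\setminus O$. Let $\gamma=\max(\{\beta\}\cup\pi[F])<\pi(x)$. By (S3) the set $U_x$ has infinitely many points of level $\gamma$, while by (S1) the only points of level $\gamma$ in $\bigcup_{z\in F}U_z$ are elements of $F$. So $O$ contains a point of level $\gamma\ge\beta$, which differs from $x$, and $x$ is not isolated in $X^{(\beta)}$.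
\end{proof}

\begin{example}\label{ex:two}
In a system the map $x\mapsto U_x$ is one-to-one by (S1), and the clopen set $U_x$ is the closure of $U_x\cap I_0(X)$. Hence $|X|\le2^{|I_0(X)|}$ for every LCS space $X$, and $\langle\omega,\kappa\rangle\in\mathcal C(2)$ implies $\kappa\le2^\omega$. Conversely, let $\mathcal A$ be a nonempty family of infinite subsets of a countably infinite set $D$ with pairwise finite intersections. Put $U_d=\{d\}$ on level $0$ and $U_A=A\cup\{A\}$ for $A\in\mathcal A$ on level $1$. This is a system for $\langle\omega,|\mathcal A|\rangle$: the only instance of (S2) that needs $F\ne\emptyset$ is $U_A\cap U_{A'}$, where $F=A\cap A'$. Taking $D={}^{<\omega}2$ and $\mathcal A=\{\{f{\upharpoonright}m:m<\omega\}:f\in\mathcal F\}$ for a set $\mathcal F\subseteq{}^\omega2$, we obtain every $\kappa$ with $1\le\kappa\le2^\omega$.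
\end{example}

\subsection{Forcing and elementary submodels}
Stronger conditions are smaller. We recall the textbook facts that we use.
\begin{enumerate}
\item[(F1)] A $\mu$-Baire poset adds no new sequences of length $<\mu$ of ground model elements. So it preserves all cardinals $\le\mu$ and the regularity of all regular cardinals $\le\mu$.
\item[(F2)] Let $\kappa$ be regular and uncountable and let the poset have the $\kappa$-cc (no antichain of size $\kappa$; the $\omega_1$-cc is the ccc). Then regular cardinals $\ge\kappa$ stay regular, and stationary subsets of regular cardinals $\ge\kappa$ stay stationary. If $f$ is a function in the extension from a ground model set $I$ to the ground model, then there is a ground model function $\hat f$ with $f(i)\in\hat f(i)$ and $|\hat f(i)|<\kappa$ for all $i\in I$.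
\item[(F3)] An indexed family of sets is a \emph{$\Delta$-system with root $a$} if any two members with different indices have intersection $a$. Every family of finite sets with $\omega_1$ indices has a subfamily with $\omega_1$ indices that is a $\Delta$-system. Under CH the same holds for countable sets and $\omega_2$ indices.
\item[(F4)] For regular $\mu<\lambda$ with $\lambda$ regular, $\{\delta<\lambda:\operatorname{cf}\delta=\mu\}$ is stationary in $\lambda$. Every stationary subset of a regular uncountable cardinal is a union of two disjoint stationary sets.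
\item[(F5)] A suborder $Q'\subseteq Q$ is \emph{complete} if elements of $Q'$ that are compatible in $Q$ are compatible in $Q'$, and maximal antichains of $Q'$ are maximal in $Q$. Then $G\cap Q'$ is $Q'$-generic whenever $G$ is $Q$-generic.
\item[(F6)] If $p\Vdash\exists x\,\varphi(x)$, then $p\Vdash\varphi(\dot x)$ for some name $\dot x$. A name for a subset of a ground model set $I$ can be replaced by a \emph{nice name}, given by one antichain for each element of $I$.
\item[(F7)] Let $\theta$ be a large regular cardinal and $N\prec H(\theta)$. If $x,\mu\in N$, $\mu\subseteq N$ and $|x|\le\mu$, then $x\subseteq N$. In particular countable elements of $N$ are subsets of $N$.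
\end{enumerate}

\section{Two cases in which forcing adds nothing}\label{sec:negative}

The proofs of Propositions~\ref{prop:short} and~\ref{prop:small} show what a positive instance has to avoid. We start from the following theorem of Juh\'asz and Weiss \cite{JW06}: a sequence $\langle\kappa_\xi:\xi<\omega_1\rangle$ of infinite cardinals is in $\mathcal C(\omega_1)$ if and only if
\begin{equation}\label{eq:star}
\kappa_\eta\le\kappa_\xi^{\,\omega}\quad\text{for all }\xi<\eta .
\end{equation}

\begin{lemma}\label{lem:star}
Let $0<\alpha\le\omega_1$. A sequence $\langle\kappa_\xi:\xi<\alpha\rangle$ of infinite cardinals is in $\mathcal C(\alpha)$ if and only if it satisfies \eqref{eq:star}.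
\end{lemma}

\begin{proof}
Assume \eqref{eq:star}. Extend the sequence to length $\omega_1$ by entries $\omega$; this preserves \eqref{eq:star}. Take a space $X$ with the extended sequence and pass to the open subspace $X\setminus X^{(\alpha)}$.

Conversely, let $X$ be an LCS space with the given sequence, and let $\langle U_x\rangle$ be as in Lemma~\ref{lem:coding}. Replacing $X$ by $X^{(\xi)}$ we may assume $\xi=0$. Put $\kappa=\kappa_0$. We show $\kappa_\eta\le\kappa^\omega$ by induction on $\eta<\alpha$, assigning to each $x\in I_\eta$ a countable set $D_x\subseteq U_x$ of points of lower level. If $\eta=\zeta+1$, let $D_x$ be a countably infinite subset of $U_x\cap I_\zeta$. If $\eta$ is a limit, fix levels $\zeta_n$ $(n<\omega)$ cofinal in $\eta$ and let $D_x$ consist of one point from each $U_x\cap I_{\zeta_n}$. Both choices are possible by (S3). Let $x\ne x'$ be in $I_\eta$. By (S2), $U_x\cap U_{x'}$ is covered by finitely many $U_z$ with $\pi(z)<\eta$. So it has finitely many points of level $\zeta$ in the successor case, and the levels of its points are bounded below $\eta$ in the limit case. In both cases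 $D_x\not\subseteq U_{x'}$, so $D_x\ne D_{x'}$. Therefore $\kappa_\eta\le\bigl(\sum_{\zeta<\eta}\kappa_\zeta\bigr)^\omega\le(\omega\cdot\kappa^\omega)^\omega=\kappa^\omega$.
\end{proof}

The argument stops at level $\omega_1$: a countable set of points of countable level has bounded levels, and nothing prevents it from lying inside $U_x\cap U_{x'}$. This is why $\omega_1+1$ is the first length to try.

\begin{proof}[Proof of Proposition~\ref{prop:short}]
By (F1), $P$ adds no $\omega$-sequences of ordinals and preserves $\omega_1$, so Lemma~\ref{lem:star} applies to $\alpha$ in both models.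

We first dispose of finite entries. A cardinal sequence has no entry $0$. If $I_\beta$ is finite, then it is closed and dense in $X^{(\beta)}$, so $\beta$ is the last level. Suppose $\alpha=\beta+1$, $0<s(\beta)=m<\omega$, and all other entries are infinite; here $\omega\le\beta<\omega_1$. Then $s\in\mathcal C(\alpha)$ if and only if $s{\upharpoonright}\beta\in\mathcal C(\beta)$: in one direction pass to $X\setminus X^{(\beta)}$, in the other add $m$ disjoint copies of the countable space $\omega^\beta+1$.

So it suffices to show that the inequalities \eqref{eq:star} for the infinite entries $\kappa_\xi$ of $s$ pass from the extension to the ground model. Let $\mu$ be $\kappa_\xi^{\,\omega}$ as computed in the ground model. The set ${}^\omega\kappa_\xi$ is the same in both models and is in bijection with $\mu$. In the extension, $\kappa_\eta$ is a cardinal that injects into the ordinal $\mu$, so $\kappa_\eta\le\mu$.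
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:small}]
All entries of $s$ are nonzero. Let $X=\bigcup_{\beta<\alpha}\{\beta\}\times s(\beta)$ with $\pi$ the first coordinate; then $|X|\le\mu$. By Lemma~\ref{lem:coding} and (F6) there are names $\dot U_x$ such that $1_P$ forces $\langle\dot U_x:x\in X\rangle$ to be a system on $(X,\pi)$. Consider the following tasks, at most $\mu$ in number: for $x,y\in X$, decide whether $y\in\dot U_x$; for $x\neq y$ with $\pi(y)\le\pi(x)$, decide whether $y\in\dot U_x$ and decide a finite set $F_{x,y}$ witnessing (S2); for $x\in X$, $\gamma<\pi(x)$ and $m<\omega$, decide an $m$-element subset of $\dot U_x\cap\pi^{-1}(\gamma)$. Build a decreasing sequence $\langle p_i:i<\mu\rangle$ in which $p_{i+1}$ completes the $i$-th task, taking lower bounds at limit stages $i<\mu$ by $\mu$-completeness. Put $U_x=\{y:p_i\Vdash y\in\dot U_x\text{ for some }i\}$; if $y\notin U_x$, then $p_i\Vdash y\notin\dot U_x$ for some $i$. Condition (S3) holds by the tasks of the third kind. A violation of (S1), or of (S2) with the set $F_{x,y}$, consists of finitely many statements $t\in U_u$ and $t\notin U_u$.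 A single $p_j$ forces the corresponding statements for the names, and forces $F_{x,y}$ to be a witness, which is impossible. So $\langle U_x\rangle$ is a system for $s$ in the ground model.
\end{proof}

\section{A tree with many branches and a graph with small cliques}\label{sec:ground}

Until the end of Section~\ref{sec:no} we fix $W$, $\chi$, $\lambda=\chi^{++}$ and $s$ as in Theorem~\ref{thm:main}. In $W$ use (F4) to choose $E\subseteq\{\delta<\lambda:\operatorname{cf}\delta=\chi^+\}$ such that both $E$ and $\{\delta<\lambda:\operatorname{cf}\delta=\chi^+\}\setminus E$ are stationary in $\lambda$. Let $S=\lambda\setminus E$. The stationarity of $E$ will give part (1) of the theorem, and the stationarity of $\{\delta\in S:\operatorname{cf}\delta=\chi^+\}$ will make $P$ $\lambda$-Baire.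

\subsection{The tree}
We want to force, with finite conditions, neighborhoods $U_\gamma$ for $\lambda$ many points $\gamma$ of level $\omega_1$. A condition that makes $U_\gamma\cap U_{\gamma'}$ compact has to name a finite set $F$ as in (S2), and conditions that name different sets will be incompatible. For the ccc, only countably many $F$ may be allowed for each pair $\gamma,\gamma'$. So we need an a priori countable bound on the levels of points in $U_\gamma\cap U_{\gamma'}$. A tree of height $\omega_1$ with countable levels and $\lambda$ branches $k_\gamma$ provides it: label the points of level $\beta$ by nodes of height $\beta$, and allow a point into $U_\gamma$ only if its label lies on $k_\gamma$. Then points of $U_\gamma\cap U_{\gamma'}$ have level at most the height at which $k_\gamma$ and $k_{\gamma'}$ split.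

We add the tree by forcing over $W$. Let $R$ consist of the triples $r=(\beta,A,\langle h_\xi:\xi\in A\rangle)$ with $\beta<\omega_1$, $A\subseteq\lambda$ nonempty and countable, and $h_\xi\in{}^\beta2$. Put $(\beta',A',h')\le(\beta,A,h)$ if $\beta'\ge\beta$, $A'\supseteq A$, $h'_\xi{\upharpoonright}\beta=h_\xi$ for $\xi\in A$, and $h'_\xi{\upharpoonright}\beta\in\{h_\eta:\eta\in A\}$ for $\xi\in A'\setminus A$. The last clause says that new branches add no new nodes of height $\le\beta$. The relation is transitive: if $r''\le r'\le r$ and $\xi\in A''$, then $h''_\xi{\upharpoonright}\beta'=h'_\eta$ for some $\eta\in A'$, and $h'_\eta{\upharpoonright}\beta\in\{h_\zeta:\zeta\in A\}$.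

\begin{lemma}\label{lem:V0}
Let $V_0$ be a generic extension of $W$ by $R$.
\begin{enumerate}
\item[(a)] $V_0$ and $W$ have the same cardinals and cofinalities, and $E$ and $\{\delta\in S:\operatorname{cf}\delta=\chi^+\}$ are stationary in $V_0$.
\item[(b)] In $V_0$, $(\chi^+)^\omega=\chi^+$ and $2^{\chi^+}=\lambda$.
\item[(c)] In $V_0$ there are pairwise distinct functions $k_\gamma\in{}^{\omega_1}2$ $(\gamma<\lambda)$ such that $L_\beta=\{k_\gamma{\upharpoonright}\beta:\gamma<\lambda\}$ is countable for every $\beta<\omega_1$.
\end{enumerate}
\end{lemma}

\begin{proof}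
(a) $R$ is $\omega_1$-complete: given a decreasing sequence $\langle r_n\rangle$, take $\beta=\sup\beta_n$, $A=\bigcup A_n$ and $h_\xi=\bigcup_nh^n_\xi$. $R$ has the $\omega_2$-cc: given $\omega_2$ conditions, use CH and (F3) to make the sets $A$ form a $\Delta$-system. There are $\omega_1$ possibilities for $\beta$ and, by CH, $\omega_1$ possibilities for the restriction of $h$ to the root and for the countable set $\{h_\eta:\eta\in A\}\subseteq{}^\beta2$. Two conditions with the same data have their union as a common extension. Now (F1) and (F2) give (a).

(b) In $W$, $(\chi^+)^\omega\le(2^\chi)^\omega=\chi^+$, and $R$ adds no $\omega$-sequences. In $W$, $\lambda^{\chi^+}=(2^{\chi^+})^{\chi^+}=\lambda$. So $|R|=\lambda$, there are $\lambda$ antichains by the $\omega_2$-cc, and there are $\lambda^{\chi^+}=\lambda$ nice names for subsets of $\chi^+$.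

(c) An index $\xi\notin A$ can be added to a condition by setting $h_\xi=h_\eta$ for some $\eta\in A$, and $\beta$ can be increased by extending the $h_\xi$ arbitrarily, in particular so that two given ones become different. So the unions $k_\gamma$ of the functions $h_\gamma$ along the generic filter are pairwise distinct elements of ${}^{\omega_1}2$. Let $\beta<\omega_1$ and let $r=(\beta_r,A_r,h)$ be in the generic filter with $\beta_r\ge\beta$. Every $\gamma$ belongs to the index set of some $r'\le r$ in the filter, so $k_\gamma{\upharpoonright}\beta_r\in\{h_\eta:\eta\in A_r\}$.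
\end{proof}

Fix such a $V_0$, and for $\gamma\ne\gamma'$ let $\Delta(\gamma,\gamma')=\min\{\beta:k_\gamma(\beta)\ne k_{\gamma'}(\beta)\}<\omega_1$. The tree has a price: $2^{\omega_1}\ge\lambda$ in $V_0$. This will limit the closure properties available in Sections~\ref{sec:P} and~\ref{sec:no}.

\subsection{The graph}
Work in $V_0$. Let $\mathcal K$ be the set of all closed bounded subsets $d$ of $\lambda$ with $d\subseteq S$. Since $2^{\chi^+}=\lambda$, we have $|\mathcal K|=\lambda$. List $\mathcal K$ along $S$ with every member repeated $\lambda$ times, and replace by $\emptyset$ every entry that is not a subset of its index. This gives $\langle d_\gamma:\gamma\in S\rangle$ with $d_\gamma\in\mathcal K$ and $d_\gamma\subseteq\gamma$. Let $\Gamma$ be the graph on $S$ in which, for $\gamma'<\gamma$,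
\[
\{\gamma',\gamma\}\in\Gamma\iff\gamma'\in d_\gamma .
\]
A \emph{clique} is a set $C\subseteq S$ with $[C]^2\subseteq\Gamma$.

\begin{lemma}\label{lem:graph}
\begin{enumerate}
\item[(a)] Every $d\in\mathcal K$ equals $d_\gamma$ for cofinally many $\gamma\in S$.
\item[(b)] If $\delta\in E$ and $\gamma\in S$, then $\sup(d_\gamma\cap\delta)<\delta$.
\item[(c)] If $D\subseteq\lambda$ is bounded and is, in $V_0$, a union of at most $\chi$ sets from $\mathcal K$, then $\operatorname{cl}(D)\in\mathcal K$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The set $d$ is listed $\lambda$ times, and it is a subset of all large enough indices. (b) Otherwise $\delta\in d_\gamma\subseteq S$, as $d_\gamma$ is closed. (c) Suppose $\delta\in\operatorname{cl}(D)\cap E$. Then $\delta\notin D$, so $D\cap\delta$ is cofinal in $\delta$. As $\operatorname{cf}\delta=\chi^+$, one of the at most $\chi$ closed sets is cofinal in $\delta$ and hence contains $\delta$, which contradicts $\delta\notin S$.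
\end{proof}

Parts (a) and (c) will let cliques grow, and part (b) keeps them bounded.

\begin{remark}\label{rem:clique}
In any outer model of $V_0$ in which $\lambda$ is regular and $E$ is stationary, there is no clique of size $\lambda$. Indeed, let $C\subseteq S$ be cofinal in $\lambda$. Some $\delta\in E$ is a limit point of $C$. Take $\gamma\in C$ above $\delta$ and $\gamma'\in C$ with $\sup(d_\gamma\cap\delta)<\gamma'<\delta$. Then $\{\gamma',\gamma\}\notin\Gamma$.
\end{remark}

\section{A ccc forcing that turns cliques into spaces}\label{sec:Q}

Work in $V_0$. Let $Y=\bigcup_{\beta<\omega_1}L_\beta\times\omega$ and let $X=Y\cup S$, a disjoint union. Elements of $S$ are called \emph{tops}. Every $u\in X$ has a \emph{label} $\ell(u)$ and a \emph{level} $\pi(u)=\operatorname{dom}\ell(u)$, where $\ell(t,n)=t$ for $(t,n)\in Y$ and $\ell(\gamma)=k_\gamma$ for $\gamma\in S$. So tops have level $\omega_1$, each level $\beta<\omega_1$ is countably infinite, and $Y_{<\rho}=\{y\in Y:\pi(y)<\rho\}$ is countable for $\rho<\omega_1$. Two points $u,v\in X$, possibly equal, are \emph{linked} unless they are distinct tops with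 $\{u,v\}\notin\Gamma$.

The generic object is a partial order on $X$, and $U_u$ will be the set of points below $u$. Then $U_y\subseteq U_x$ whenever $y\in U_x$, so only the second half of (S2) needs attention. A condition is a finite part of the order together with a promise, for each linked incomparable pair, of the finite set $F$ in (S2).

\begin{definition}\label{def:Q}
$Q$ is the set of triples $p=(a_p,\le_p,i_p)$ such that:
\begin{enumerate}
\item[(Q1)] $a_p\subseteq X$ is finite, $\le_p$ is a partial order on $a_p$, and $u<_pv$ implies $\ell(u)\subsetneq\ell(v)$;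
\item[(Q2)] $i_p$ is a function from the set $D_p$ of linked $\le_p$-incomparable pairs $\{u,v\}\subseteq a_p$ to the subsets of $a_p$, and for $\{u,v\}\in D_p$ and $t\in a_p$,
\[
t\le_pu\text{ and }t\le_pv\iff t\le_pz\text{ for some }z\in i_p\{u,v\}.
\]
\end{enumerate}
Put $q\le p$ if $a_q\supseteq a_p$, $\le_q$ restricted to $a_p$ is $\le_p$, and $i_q\supseteq i_p$.
\end{definition}

By (Q1) tops are maximal in every condition. If $z\in i_p\{u,v\}$, then $z<_pu$ and $z<_pv$, so $z\in Y$. For $T\subseteq X$ let $p{\upharpoonright}T$ be the triple consisting of $a_p\cap T$ and the restrictions of $\le_p$ to $T$ and of $i_p$ to $[T]^2$. For $u\ne v$ in $X$ let $\nu(u,v)=\Delta(u,v)+1$ if $u,v$ are tops and $\nu(u,v)=\min(\pi(u),\pi(v))$ otherwise; in both cases $\nu(u,v)<\omega_1$. We write $t\le u,v$ for ``$t\le u$ and $t\le v$''.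

\begin{lemma}\label{lem:basic}
\begin{enumerate}
\item[(a)] If $\{u,v\}\in D_p$, then $i_p\{u,v\}$ is a finite subset of the countable set $Y_{<\nu(u,v)}$.
\item[(b)] If $i_p\{u,v\}\subseteq T$ for all $\{u,v\}\in D_p\cap[T]^2$, then $p{\upharpoonright}T\in Q$ and $p\le p{\upharpoonright}T$.
\item[(c)] If $q\le p$, the points $u,v\in a_p$ are linked, and $t\le_qu,v$, then there is $t'\in a_p$ with $t\le_qt'$ and $t'\le_pu,v$.
\item[(d)] Let $p_1,\dots,p_m\in Q$, and let $\le$ be a partial order satisfying {\rm(Q1)} on a finite set $a\supseteq\bigcup_ja_{p_j}$ whose restriction to each $a_{p_j}$ is $\le_{p_j}$. Assume that $i_{p_j}$ and $i_{p_l}$ coincide on $D_{p_j}\cap D_{p_l}$, and that for all $j$ and $\{u,v\}\in D_{p_j}$ every $t\in a$ with $t\le u,v$ satisfies $t\le z$ for some $z\in i_{p_j}\{u,v\}$. Then there is $r\le p_1,\dots,p_m$ with $a_r=a$ and ${\le_r}={\le}$.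
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $z\in i_p\{u,v\}$. Then $\pi(z)<\pi(u),\pi(v)$. If $u,v$ are tops, then $\ell(z)$ is an initial segment of both $k_u$ and $k_v$, so $\pi(z)\le\Delta(u,v)$. (b) A common lower bound of $u,v$ in $a_p\cap T$ lies below an element of $i_p\{u,v\}\subseteq a_p\cap T$. (c) If $u,v$ are comparable in $p$, let $t'$ be the smaller one. Otherwise $\{u,v\}\in D_p$, and by (Q2) for $q$ we find $t'\in i_q\{u,v\}=i_p\{u,v\}$ above $t$. (d) Let $i_r=i_{p_j}$ on $D_{p_j}$. For every other linked $\le$-incomparable pair let $i_r\{u,v\}=\{t\in a:t\le u,v\}$, which satisfies (Q2) trivially.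
\end{proof}

By (d), to find a common extension we only have to define an order that changes no old relation and breaks no old promise.

\subsection{Amalgamation and the ccc}
Conditions $p,q$ \emph{agree} if, with $a=a_p\cap a_q$, the orders $\le_p,\le_q$ coincide on $a$ and $i_p,i_q$ coincide on $D_p\cap[a]^2=D_q\cap[a]^2$. Then the values of $i_p$ on pairs from $a$ lie in $a_p\cap a_q=a$, so $p{\upharpoonright}a=q{\upharpoonright}a$ is a condition extended by both $p$ and $q$, by Lemma~\ref{lem:basic}(b). Conversely, if $p,q\le p'$ and $a_{p'}=a_p\cap a_q$, then $p$ and $q$ agree.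

Let $r\in Q$, $u,v\in a_r$ and $a\subseteq a_r$. We say that the pair $u,v$ is \emph{routed through $a$ in $r$} if for every $t\le_ru,v$ there is $\sigma\in a$ with $t\le_r\sigma$ and with $\sigma\le_ru$ or $\sigma\le_rv$. This weak form of independence of $u$ and $v$ over $a$ is the one that survives the constructions of Section~\ref{sec:no}.

\begin{lemma}\label{lem:amalg}
Let $p,q$ agree and $a=a_p\cap a_q$. There is a condition $r=p\oplus q\le p,q$ with $a_r=a_p\cup a_q$ such that for all $u\in a_p$ and $v\in a_q$:
\begin{enumerate}
\item[(a)] $u\le_rv$ if and only if $u\le_p\sigma\le_qv$ for some $\sigma\in a$, and $v\le_ru$ if and only if $v\le_q\sigma\le_pu$ for some $\sigma\in a$;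
\item[(b)] the pair $u,v$ is routed through $a$ in $r$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\le$ be the transitive closure of ${\le_p}\cup{\le_q}$. Along a chain of steps the label strictly increases unless all points are equal, so $\le$ is a partial order satisfying (Q1). In a chain, merge consecutive steps of the same kind. In the resulting alternating chain all intermediate points lie in $a$. A step with both ends in $a$ holds in both orders and can be merged with a neighboring step. Hence $u\le v$ holds exactly if $u\le_pv$, or $u\le_qv$, or $u\le_p\sigma\le_qv$ or $u\le_q\sigma\le_pv$ for some $\sigma\in a$.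

Let $u,v\in a_p$ and $u\le v$. If $u\le_qv$, then $u,v\in a$. If $u\le_p\sigma\le_qv$, then $v\in a$ and $\sigma\le_pv$. If $u\le_q\sigma\le_pv$, then $u\in a$ and $u\le_p\sigma$. In all cases $u\le_pv$. So $\le$ restricts to $\le_p$, and by symmetry to $\le_q$. For (a) let $u\in a_p$, $v\in a_q$, $u\le v$. If $u\in a$ take $\sigma=u$, and if $v\in a$ take $\sigma=v$; otherwise only the third of the four forms is possible. The second half of (a) is symmetric. For (b) let $t\le u,v$. If $t\in a_p$, then (a) gives $\sigma\in a$ with $t\le_p\sigma\le_qv$; if $t\in a_q$, it gives $\sigma\in a$ with $t\le_q\sigma\le_pu$.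

It remains to check the promises, as required in Lemma~\ref{lem:basic}(d). By symmetry let $\{u,v\}\in D_p$ and $t\le u,v$. If $t\in a_p$, use (Q2) for $p$. If $t\in a_q$, then (a) gives $\sigma,\sigma'\in a$ with $t\le_q\sigma\le_pu$ and $t\le_q\sigma'\le_pv$. The points $\sigma,\sigma'$ are linked, for if both are tops, then $\sigma=u$ and $\sigma'=v$. Lemma~\ref{lem:basic}(c), applied to $q\le q{\upharpoonright}a$, gives $t'\in a$ with $t\le_qt'$ and $t'\le_p\sigma,\sigma'$. Then $t'\le_pu,v$, so $t'\le_pz$ for some $z\in i_p\{u,v\}$, and $t\le z$.
\end{proof}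

\begin{lemma}\label{lem:ccc}
$Q$ has the ccc.
\end{lemma}

\begin{proof}
Given $\omega_1$ conditions, thin them out so that the sets $a_p$ form a $\Delta$-system with root $a$. There are finitely many possibilities for the order on $a$ and, by Lemma~\ref{lem:basic}(a), countably many for $i_p$ on pairs from $a$. Two conditions with the same data agree and are compatible by Lemma~\ref{lem:amalg}.
\end{proof}

\subsection{Complete suborders}
A set $T\subseteq X$ is \emph{good} if there is $\rho\le\omega_1$ such that $T\cap Y=Y_{<\rho}$ and $\Delta(\gamma,\gamma')<\rho$ for all $\{\gamma,\gamma'\}\in\Gamma\cap[T]^2$. Here $Y_{<\omega_1}=Y$, so $Y\cup A$ is good for every $A\subseteq S$. Let $Q_T=\{p\in Q:a_p\subseteq T\}$.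

\begin{lemma}\label{lem:restrict}
Let $T$ be good.
\begin{enumerate}
\item[(a)] If $p\in Q$, then $p{\upharpoonright}T\in Q_T$ and $p\le p{\upharpoonright}T$. If $p\le p'$, then $p{\upharpoonright}T\le p'{\upharpoonright}T$. Every $r\in Q_T$ with $r\le p{\upharpoonright}T$ agrees with $p$.
\item[(b)] $Q_T$ is a complete suborder of $Q$.
\item[(c)] Let $\psi$ be a statement about $G\cap Q_T$, with bounded quantifiers and parameters in $V_0$. For $r\in Q$ the following are equivalent: $r\Vdash_Q\psi$; $r{\upharpoonright}T\Vdash_Q\psi$; $r{\upharpoonright}T\Vdash_{Q_T}\psi$.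
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\{u,v\}\in D_p\cap[T]^2$. If one of the points is in $Y$, its level is $<\rho$; if both are tops, then $\{u,v\}\in\Gamma$ and $\Delta(u,v)<\rho$. So $\nu(u,v)\le\rho$ and $i_p\{u,v\}\subseteq T$ by Lemma~\ref{lem:basic}(a), and Lemma~\ref{lem:basic}(b) applies. The second claim is read off from the definition of the order. If $r\in Q_T$ and $r\le p{\upharpoonright}T$, then $a_r\cap a_p=a_p\cap T$ and $r,p\le p{\upharpoonright}T$.

(b) If $r,r'\in Q_T$ have a common extension $p\in Q$, then $p{\upharpoonright}T\le r,r'$. Let $J$ be a maximal antichain of $Q_T$ and $p\in Q$. Some $r\in Q_T$ extends both $p{\upharpoonright}T$ and a member of $J$, and $r\oplus p$ extends $p$ and that member.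

(c) The statement $\psi$ is absolute between $V_0[G\cap Q_T]$ and $V_0[G]$. So by (F5), $r'\Vdash_{Q_T}\psi$ implies $r'\Vdash_Q\psi$ for $r'\in Q_T$, and the same holds for $\neg\psi$. Thus the third statement implies the second, which implies the first. If the third fails, take $r'\le r{\upharpoonright}T$ in $Q_T$ with $r'\Vdash_{Q_T}\neg\psi$. Then $r\oplus r'\Vdash_Q\neg\psi$, so the first fails.
\end{proof}

\subsection{The generic spaces}
Fix a $Q$-generic filter $G$ over $V_0$ and let $V=V_0[G]$. By Lemmas~\ref{lem:V0} and~\ref{lem:ccc}, $V$ has the same cardinals and cofinalities as $W$. Let ${\le_G}=\bigcup_{p\in G}{\le_p}$ and $U_u=\{t:t\le_Gu\}$. Since $G$ is a filter, $\le_G$ restricts to $\le_p$ on $a_p$ for $p\in G$.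

\begin{lemma}\label{lem:generic}
Let $V'$ be an outer model of $V$ with the same $\omega_1$, and let $C\in V'$ be a nonempty clique. Then in $V'$ the triple $(Y\cup C,\pi,\langle U_u:u\in Y\cup C\rangle)$ is a system for $\langle\omega\rangle_{\omega_1}{}^\frown\langle|C|\rangle$.
\end{lemma}

\begin{proof}
Two ways of extending a condition $p$ are justified by Lemma~\ref{lem:basic}(d). First, any $u\in X\setminus a_p$ can be added as a point incomparable to all others. Second, let $u\in a_p$, $\beta<\pi(u)$, and let $y=(\ell(u){\upharpoonright}\beta,m)\notin a_p$. Add $y$ as a minimal point with $y<v$ if and only if $u\le_pv$. Then (Q1) holds, and no promise is broken: if $\{v,v'\}\in D_p$ and $y\le v,v'$, then $u\le_pv,v'$, so $u\le_pz$ and $y\le z$ for some $z\in i_p\{v,v'\}$.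

By density, $\le_G$ is a partial order on all of $X$, and (S3) holds. Condition (S1) follows from (Q1), which also shows $U_u\subseteq Y\cup\{u\}$. For (S2) let $x\ne y$ be in $Y\cup C$ with $\pi(y)\le\pi(x)$. If $y\in U_x$, then $U_y\subseteq U_x$ and $F=\emptyset$ works. If $y\notin U_x$, then $x,y$ are incomparable, and they are linked because $C$ is a clique. So $\{x,y\}\in D_p$ for all $p\in G$ with $x,y\in a_p$, with one and the same value $F=i_p\{x,y\}$. By (Q2), $U_x\cap U_y=\bigcup_{z\in F}U_z$, and $\pi(z)<\pi(y)$ for $z\in F$.
\end{proof}

The following is the simplest case of part (1) of Theorem~\ref{thm:main}, and the model for its proof.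

\begin{example}\label{ex:model}
\emph{In $V$, no set $C\subseteq S$ of size $\lambda$ makes $(Y\cup C,\pi,\langle U_u\rangle)$ a system.} By the ccc, $E$ is stationary in $V$, so Remark~\ref{rem:clique} gives $\gamma'<\delta<\gamma$ with $\delta\in E$, $\gamma',\gamma\in C$ and $\{\gamma',\gamma\}\notin\Gamma$. Let $F\subseteq Y$ be finite and let $q$ be a condition with $F\cup\{\gamma,\gamma'\}\subseteq a_q$. Add a new point $y=(\emptyset,m)$ of level $0$ that is below $\gamma$ and $\gamma'$ and below nothing else. The only old pair with the common lower bound $y$ is $\{\gamma,\gamma'\}$, which carries no promise, so Lemma~\ref{lem:basic}(d) gives a condition. It forces $y\in U_\gamma\cap U_{\gamma'}\setminus\bigcup_{z\in F}U_z$. By density (S2) fails for the pair $\gamma,\gamma'$.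
\end{example}

In Section~\ref{sec:no} the sets $U_\gamma$ are replaced by arbitrary names. The tops $\gamma$ and $\gamma'$ become countable sets of tops, on the two sides of some $\delta\in E$, with no edges between them; and the point $y$ becomes an isolated point that is forced into two neighborhoods at once and kept out of the proposed cover.

\begin{remark}\label{rem:height2}
Such an argument must use the height $\omega_1$. The sets $U_\gamma\cap\pi^{-1}(0)$, $\gamma\in S$, are pairwise distinct, since a point of level $0$ can be added below $\gamma$ alone. So $2^\omega\ge\lambda$ in $V$, and $\langle\omega,\lambda\rangle\in\mathcal C(2)$ in $V$ by Example~\ref{ex:two}. The inequality $2^\omega\ge\lambda$ cannot be avoided in Theorem~\ref{thm:main}: it holds after forcing with $P$ by Example~\ref{ex:two}, and $P$ adds no reals and preserves $\lambda$.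
\end{remark}

\section{Adding a large clique}\label{sec:P}

A bounded clique $C$ can be extended by a vertex $\gamma$ above it exactly if $C\subseteq d_\gamma$. The sets $d_\gamma$ belong to $\mathcal K\in V_0$, while $C$ may be a new set of $V$. So we force with the bounded cliques that are covered by a member of $\mathcal K$. In $V$, let $P$ be the set of pairs $(C,\beta)$ such that $\beta<\lambda$, $C$ is a clique, and $C\subseteq d\subseteq\beta$ for some $d\in\mathcal K$. Put $(C',\beta')\le(C,\beta)$ if $\beta'\ge\beta$ and $C'\cap\beta=C$. The largest element is $(\emptyset,0)$.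

\begin{proposition}\label{prop:P}
In $V$ the following hold.
\begin{enumerate}
\item[(a)] $P$ is $\chi^+$-complete.
\item[(b)] If $H$ is $P$-generic over $V$, then $C_H=\bigcup\{C:(C,\beta)\in H\}$ is a clique cofinal in $\lambda$.
\item[(c)] $P$ is $\lambda$-Baire.
\item[(d)] $1_P\Vdash s\in\mathcal C(\omega_1+1)$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Let $\langle(C_i,\beta_i):i<\iota\rangle$ be decreasing, with $\iota<\chi^+$ a limit ordinal. Let $C=\bigcup_iC_i$ and $\beta=\sup_i\beta_i<\lambda$. Then $C$ is a clique and $C\cap\beta_i=C_i$. Choose $e_i\in\mathcal K$ with $C_i\subseteq e_i\subseteq\beta_i$. The sequence $\langle e_i\rangle$ need not be in $V_0$, but by (F2) there is in $V_0$ a sequence of countable sets $\mathcal K_i\subseteq\mathcal K$ with $e_i\in\mathcal K_i$. The set $D=\bigcup_{i<\iota}\bigcup_{d\in\mathcal K_i}(d\cap(\beta+1))$ is in $V_0$ a union of at most $\chi$ members of $\mathcal K$. By Lemma~\ref{lem:graph}(c), $\operatorname{cl}(D)\in\mathcal K$, and $C\subseteq\operatorname{cl}(D)\subseteq\beta+1$. So $(C,\beta+1)\in P$ is a lower bound.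

(b) Any two elements of $C_H$ lie in the first coordinate of one condition in $H$, so $C_H$ is a clique. Let $(C,\beta)\in P$ with $C\subseteq d\subseteq\beta$, $d\in\mathcal K$, and let $\eta<\lambda$. By Lemma~\ref{lem:graph}(a) choose $\gamma\in S$ with $\gamma>\beta,\eta$ and $d_\gamma=d$. Then $C\cup\{\gamma\}$ is a clique contained in $d\cup\{\gamma\}\in\mathcal K$, and $(C\cup\{\gamma\},\gamma+1)\le(C,\beta)$.

(c) Let $\mathcal D_j$ $(j<\chi^+)$ be dense open subsets of $P$ and let $(C_0,\beta_0)\in P$. We need a decreasing sequence of length $\chi^+$ that meets every $\mathcal D_j$ and still has a lower bound. Three things have to be arranged. The covering set at the end must lie in $V_0$, so we build the sequence in $V_0$, using names. A union of $\chi^+$ members of $\mathcal K$ may have limit points in $E$, so we make the covering sets end-extend each other; then the only new limit points are suprema of the ordinals $\beta$. And the final supremum has cofinality $\chi^+$, so we have to steer it into $S$.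

Pick $Q$-names $\dot{\mathcal D}_j$, $\dot C_0$ and a condition $q_0\in G$ that forces each $\dot{\mathcal D}_j$ to be dense open in $P$, $(\dot C_0,\beta_0)\in P$, and $\dot C_0\subseteq d_0$ for a fixed $d_0\in\mathcal K$ with $d_0\subseteq\beta_0$. Work in $V_0$; ``forced'' means forced by $q_0$. Let $\mathcal T$ be the set of triples $(\dot C,\beta,d)$ such that $\dot C$ is a nice name for a subset of $\lambda$, $d\in\mathcal K$, $d\subseteq\beta<\lambda$, and it is forced that $\dot C$ is a clique and $\dot C\subseteq d$. Then $(\dot C,\beta)\in P$ is forced.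

\emph{One step.} For $(\dot C,\beta,d)\in\mathcal T$ and $j<\chi^+$ there is $(\dot C',\beta',d')\in\mathcal T$ with $\beta'>\beta$ and $d'\cap\beta=d$ such that $(\dot C',\beta')\le(\dot C,\beta)$ and $(\dot C',\beta')\in\dot{\mathcal D}_j$ are forced. To see this, take by (F6) names such that $(\dot C',\dot\beta_1)\le(\dot C,\beta)$, $(\dot C',\dot\beta_1)\in\dot{\mathcal D}_j$ and $\dot C'\subseteq\dot d_1\in\mathcal K$ are forced. By the ccc there are a countable $\mathcal K'\subseteq\mathcal K$ and $\beta_1<\lambda$ such that $\dot d_1\in\mathcal K'$ and $\dot\beta_1\le\beta_1$ are forced. Let $d'=d\cup\operatorname{cl}\bigl(\bigcup_{e\in\mathcal K'}(e\setminus\beta)\bigr)$. Each $e\setminus\beta$ is in $\mathcal K$, so $d'\in\mathcal K$ by Lemma~\ref{lem:graph}(c), and $d'\cap\beta=d$. It is forced that $\dot C'\cap\beta=\dot C\subseteq d$ and $\dot C'\setminus\beta\subseteq\dot d_1\setminus\beta$, hence $\dot C'\subseteq d'$. Take $\beta'>\beta,\beta_1,\sup d'$. Then $(\dot C',\beta')\le(\dot C',\dot\beta_1)$ is forced, and $\dot{\mathcal D}_j$ is open. Fix a function $\mathrm{Ext}_j:\mathcal T\to\mathcal T$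 that chooses such a triple.

\emph{A tree of attempts.} We run the construction along every short sequence of ordinals, each term being a height to be passed at the next step. In $V_0$ there are too many such sequences, since $2^{\omega_1}\ge\lambda$; so we use only those in $W$, a family closed under initial segments. For $x\in W\cap{}^{<\chi^+}\lambda$ define $\tau^x=(\dot C^x,\beta^x,d^x)\in\mathcal T$ by recursion on the length $|x|$ so that for all $i<|x|$
\begin{equation}\label{eq:inv}
\beta^{x\upharpoonright i}<\beta^x,\qquad d^x\cap\beta^{x\upharpoonright i}=d^{x\upharpoonright i},\qquad (\dot C^x,\beta^x)\le(\dot C^{x\upharpoonright i},\beta^{x\upharpoonright i})\text{ is forced.}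
\end{equation}
Let $\tau^\emptyset=(\dot C_0,\beta_0,d_0)$. If $x=x'{}^\frown\langle\xi\rangle$ and $|x'|=j$, let $\tau^x=\mathrm{Ext}_j(\dot C^{x'},\max(\beta^{x'},\xi),d^{x'})$. The argument of $\mathrm{Ext}_j$ is in $\mathcal T$, and its first two coordinates are forced to be below $(\dot C^{x'},\beta^{x'})$. So \eqref{eq:inv} holds, $\beta^x>\xi$, and $(\dot C^x,\beta^x)\in\dot{\mathcal D}_j$ is forced. If $|x|=j$ is a limit, let $\beta=\sup_{i<j}\beta^{x\upharpoonright i}$, let $\dot C^x$ be a nice name for $\bigcup_{i<j}\dot C^{x\upharpoonright i}$, and let $\beta^x=\beta+1$ and $d^x=\bigcup_{i<j}d^{x\upharpoonright i}\cup\{\beta\}$. Here $\operatorname{cf}\beta=\operatorname{cf}j\le\chi$, so $\beta\in S$. By \eqref{eq:inv} for shorter sequences, $d^x\cap\beta^{x\upharpoonright i}=d^{x\upharpoonright i}$ for $i<j$. A limit point of $d^x$ is either $\beta$ or lies below some $\beta^{x\upharpoonright i}$, and then it is a limit point of the closed set $d^{x\upharpoonright i}$. So $d^x\in\mathcal K$, $\tau^x\in\mathcal T$, and \eqref{eq:inv} holds.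

\emph{Steering into $S$.} In $W$, $(\chi^+)^\chi=(2^\chi)^\chi=\chi^+$, so $|W\cap{}^{<\chi^+}\eta|\le\chi^+$ for $\eta<\lambda$, and $f(\eta)=\sup\{\beta^x:x\in W\cap{}^{<\chi^+}\eta\}<\lambda$. The ordinals $\delta<\lambda$ with $f(\eta)<\delta$ for all $\eta<\delta$ contain a club. By Lemma~\ref{lem:V0}(a) there is such a $\delta\in S$ with $\operatorname{cf}\delta=\chi^+$, and there is a strictly increasing cofinal map $c:\chi^+\to\delta$ in $W$. For $j<\chi^+$ we have $c{\upharpoonright}j\in W\cap{}^{j}c(j)$, so $\beta^{c\upharpoonright j}\le f(c(j))<\delta$, and $\beta^{c\upharpoonright(j+1)}>c(j)$. Hence $\sup_j\beta^{c\upharpoonright j}=\delta\in S$, and $d^*=\bigcup_jd^{c\upharpoonright j}\cup\{\delta\}$ is in $\mathcal K$ by the argument for limit steps. So it is forced that $(\bigcup_j\dot C^{c\upharpoonright j},\delta+1)$ is in $P$, witnessed by $d^*$, and lies below $(\dot C_0,\beta_0)$ and below each $(\dot C^{c\upharpoonright(j+1)},\beta^{c\upharpoonright(j+1)})\in\dot{\mathcal D}_j$. As $q_0\in G$, this proves (c).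

(d) By (c) and (F1), $P$ preserves $\omega_1$ and the regularity of $\lambda$. So $|C_H|=\lambda$ in $V[H]$, and Lemmas~\ref{lem:generic} and~\ref{lem:coding} give $s\in\mathcal C(\omega_1+1)$.
\end{proof}

\section{No space in $V$ has the sequence $s$}\label{sec:no}

\begin{proposition}\label{prop:no}
In $V_0$, $1_Q\Vdash s\notin\mathcal C(\omega_1+1)$.
\end{proposition}

The proof occupies this section. We work in $V_0$, and $\Vdash$ means $\Vdash_Q$. Suppose the proposition fails. Let $B=\omega_1\times\omega$. By Lemma~\ref{lem:coding} there are $p_0\in Q$ and names $\dot Z_b$ $(b\in B)$, $\dot Z^\zeta$ $(\zeta<\lambda)$ such that $p_0$ forces these to be the neighborhoods of a system on $B\cup(\{\omega_1\}\times\lambda)$ whose level function is the first coordinate; $\dot Z^\zeta$ is the neighborhood of $(\omega_1,\zeta)$. We identify $(0,n)$ with $n$, so $\omega\subseteq B$ is level $0$. For finite $F\subseteq B$ write $\dot Z[F]=\bigcup_{f\in F}\dot Z_f$. We shall find $\zeta\ne\delta$ for which (S2) fails.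

\subsection{Supports}
The name $\dot Z^\zeta$ may depend on $\omega_1$ many tops. That is too many, since the models of size $\chi^+$ that we use cannot be closed under $\omega_1$-sequences when $2^{\omega_1}\ge\lambda$. So we keep only the trace of $\dot Z^\zeta$ on level $0$, which depends on countably many tops.

For $b,b'\in B$ let $J_{b,b'}$ be a maximal antichain among the conditions $\le p_0$ that force $b'\in\dot Z_b$. For $\zeta<\lambda$ and $n<\omega$ let $J^\zeta_n$ be a maximal antichain among the conditions $\le p_0$ that force $n\in\dot Z^\zeta$. These antichains are countable. The condition $p_0$ forces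
\[
\dot Z_b=\{b'\in B:\dot G\cap J_{b,b'}\ne\emptyset\}\qquad\text{and}\qquad\dot Z^\zeta\cap\omega=\dot z_\zeta:=\{n:\dot G\cap J^\zeta_n\ne\emptyset\},
\]
and from now on we take the first equation as the definition of $\dot Z_b$. Then statements about finitely many of the sets $\dot Z_b\cap\omega$ and $\dot z_\zeta$ are bounded statements about $G\cap Q_T$ for any $T$ such that $Q_T$ includes the antichains involved, and Lemma~\ref{lem:restrict}(c) applies when $T$ is good.

Let $A_0\subseteq S$ be the set of tops that occur in $p_0$ or in a member of some $J_{b,b'}$; then $|A_0|\le\omega_1$. Let $A_\zeta$ be the countable set of tops that occur in members of $\bigcup_nJ^\zeta_n$. Let $T_0=Y\cup A_0$, a good set. The part of a system below level $\omega_1$ is again a system, so by Lemma~\ref{lem:restrict}(c)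
\begin{equation}\label{eq:lower}
p_0\Vdash_{Q_{T_0}}\langle\dot Z_b:b\in B\rangle\text{ is a system of length }\omega_1 .
\end{equation}

\subsection{A point $\delta\in E$ and a $\Delta$-system of conditions}
Let $\theta$ be a large regular cardinal. Build a continuous increasing chain $\langle N_i:i<\lambda\rangle$ of elementary submodels of $H(\theta)$ of size $\chi^+$ such that $\chi^+\subseteq N_0$, all objects introduced so far (among them $Q$, $\Gamma$, $\langle k_\gamma\rangle$, $A_0$ and the map $\zeta\mapsto(A_\zeta,\langle J^\zeta_n\rangle_n)$) belong to $N_0$, $N_i\in N_{i+1}$, and $N_{i+1}$ is closed under $\omega$-sequences. The last demand can be met because $(\chi^+)^\omega=\chi^+$. By (F7) each $N_i\cap\lambda$ is an ordinal. These ordinals increase strictly and continuously, so $\{N_i\cap\lambda:i\text{ limit}\}$ is club in $\lambda$, and there is a limit $i$ with $\delta:=N_i\cap\lambda\in E$. Put $N=N_i$. As $\operatorname{cf}i=\operatorname{cf}\delta=\chi^+>\omega$, every $\omega$-sequence from $N$ lies in some $N_{j+1}$ with $j<i$. So every countable subset of $N$ is an element of $N$. By (F7), $Y\cup A_0\subseteq N$.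 Let
\[
A^-=A_\delta\cap N,\qquad A_\delta\setminus A^-=\{\gamma_j:j<j^*\}
\]
with $j^*\le\omega$ and an enumeration without repetitions. Then $\gamma_j\ge\delta$ and $\gamma_j\notin A_0$.

In Example~\ref{ex:model} we could put a new point into $U_\gamma$ without disturbing a given condition $q$. For an arbitrary name we have no such direct control. The substitute is that $\dot Z^\delta$ meets all of the $\omega_1$ levels. This gives uncountably many conditions, each of which puts an open set into $\dot Z^\delta$, and a $\Delta$-system of them contains conditions that meet $q$ only in the root. This is where the height $\omega_1$ is used.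

For $\xi<\omega_1$ use (S3) and (S2) to choose $r_\xi\le p_0$, a point $b_\xi\in\{\xi\}\times\omega$ and a finite $F_\xi\subseteq\xi\times\omega$ such that $r_\xi$ forces $b_\xi\in\dot Z^\delta$ and $\dot Z_{b_\xi}\setminus\dot Z^\delta\subseteq\dot Z[F_\xi]$. Put $\dot O_\xi=\dot Z_{b_\xi}\setminus\dot Z[F_\xi]$. Then
\begin{equation}\label{eq:rxi}
r_\xi\Vdash\omega\cap\dot O_\xi\subseteq\dot z_\delta .
\end{equation}
This is a statement about $G\cap Q_{T_0\cup A_\delta}$. By Lemma~\ref{lem:restrict} we may replace $r_\xi$ by $r_\xi{\upharpoonright}(T_0\cup A_\delta)$, keeping \eqref{eq:rxi} and $r_\xi\le p_0$. As in the proof of Lemma~\ref{lem:ccc} there is an uncountable $\mathcal I\subseteq\omega_1$ such that the sets $a_{r_\xi}$ $(\xi\in\mathcal I)$ form a $\Delta$-system with root $a^*$ and any two $r_\xi$ agree. Since $A_\delta$ is countable, we may also assume that the finite set $a_{r_\xi}\setminus T_0\subseteq A_\delta$ does not depend on $\xi\in\mathcal I$. It is then contained in the root. So $p^*=r_\xi{\upharpoonright}a^*$ is a condition that does not depend on $\xi\in\mathcal I$, and with $A^*=a^*\setminus T_0$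 we have
\[
r_\xi\le p^*\le p_0,\qquad a_{r_\xi}\setminus T_0=A^*\subseteq A_\delta\qquad(\xi\in\mathcal I);
\]
here $p^*\le p_0$ because $a_{p_0}\subseteq a^*$.

\subsection{A twin of $\delta$}
We want $\zeta<\delta$ such that the name $\dot z_\zeta$ is an isomorphic copy of $\dot z_\delta$, obtained by moving each $\gamma_j$ to a top $\gamma'_j<\delta$. The branches $k_{\gamma_j}$ and $k_{\gamma'_j}$ are different, so such an isomorphism can respect the labels only below some countable level $\rho$. We let a countable model determine $\rho$.

Let $M\prec H(\theta)$ be countable and contain everything defined so far, and let $\rho=M\cap\omega_1$. By (F7), $Y\cap M=Y_{<\rho}$, $A_\delta\subseteq M$ and $a^*\subseteq M$. Let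
\[
T=Y_{<\rho}\cup(A_0\cap M)\cup A_\delta\subseteq M .
\]
The set $T$ is good, since $\Delta(\gamma,\gamma')\in M\cap\omega_1$ for distinct tops in $M$. We have $p^*\in Q_T$. For $\xi\in\mathcal I\cap\rho$ the objects $r_\xi,b_\xi,F_\xi$ are in $M$, so $r_\xi\in Q_T$. The antichains are countable, so $J^\delta_n\subseteq Q_T$, and $J_{b,b'}\subseteq Q_{T_0}\cap Q_T$ for $b,b'\in B\cap M$.

By Lemma~\ref{lem:graph}(b) and $\operatorname{cf}\delta>\omega$,
\[
\eta_0:=\sup_{j<j^*}\sup(d_{\gamma_j}\cap\delta)<\delta .
\]
This is the point where $\delta\in E$ is used. Consider the following properties of an ordinal $\zeta<\lambda$ and a sequence $\langle\gamma'_j:j<j^*\rangle$.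
\begin{enumerate}
\item[(T1)] The $\gamma'_j$ are distinct elements of $S\setminus(A_0\cup A^-)$ above $\eta_0$, and $A_\zeta=A^-\cup\{\gamma'_j:j<j^*\}$.
\item[(T2)] $k_{\gamma'_j}{\upharpoonright}\rho=k_{\gamma_j}{\upharpoonright}\rho$ for all $j$.
\item[(T3)] $\{\gamma'_j,\gamma'_l\}\in\Gamma$ if and only if $\{\gamma_j,\gamma_l\}\in\Gamma$, and for $\eta\in A^-\cup(A_0\cap M)$, $\{\gamma'_j,\eta\}\in\Gamma$ if and only if $\{\gamma_j,\eta\}\in\Gamma$.
\item[(T4)] $J^\zeta_n$ arises from $J^\delta_n$ by replacing each $\gamma_j$ with $\gamma'_j$, for all $n$.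
\end{enumerate}
They hold for $\delta$ and $\langle\gamma_j\rangle$. They can be expressed with parameters in $N$, because $N$ contains its countable subsets: the ordinals $\rho,\eta_0$; the countable sets $A^-$ and $A_0\cap M$; the sequence $\langle k_{\gamma_j}{\upharpoonright}\rho\rangle_j$ of elements of the countable set $L_\rho\in N$; the sets of pairs $(j,l)$ and $(j,\eta)$ that correspond to edges in (T3); and the sequence of the countable families obtained from the $J^\delta_n$ by replacing $\gamma_j$ with a fixed symbol $*_j\in N\setminus X$, whose members are finite structures on subsets of $Y\cup A^-\cup\{*_j\}_j\subseteq N$. By elementarity there are $\zeta$ and $\langle\gamma'_j\rangle$ in $N$ with (T1)--(T4). Then $\zeta<\delta$ and $\eta_0<\gamma'_j<\delta\le\gamma_l$, so $\gamma'_j\notin d_{\gamma_l}$, that is,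
\begin{equation}\label{eq:noedge}
\{\gamma'_j,\gamma_l\}\notin\Gamma\quad\text{for all }j,l<j^* .
\end{equation}

Let $T'=Y_{<\rho}\cup(A_0\cap M)\cup A_\zeta$, and let $\phi:T\to T'$ be the identity on $Y_{<\rho}\cup(A_0\cap M)\cup A^-$ and send $\gamma_j$ to $\gamma'_j$. It is a bijection by (T1), and it preserves edges and non-edges by (T3). By (T2) it preserves the relation $\ell(y)\subsetneq\ell(u)$ for $y\in Y_{<\rho}$, which for a top $u$ depends only on $k_u{\upharpoonright}\rho$. The set $T'$ is good: if $\{u,v\}\in\Gamma\cap[T]^2$, then $\Delta(u,v)<\rho$, so $\Delta(\phi(u),\phi(v))=\Delta(u,v)$ by (T2). Hence $\phi$ induces an isomorphism $\phi:Q_T\to Q_{T'}$. It maps $J^\delta_n$ onto $J^\zeta_n$ by (T4), and it fixes every condition in $Q_{T_0}\cap Q_T$, because $T_0\cap T=Y_{<\rho}\cup(A_0\cap M)$. We claim that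
\begin{equation}\label{eq:twin}
\phi(r_\xi)\Vdash\omega\cap\dot O_\xi\subseteq\dot z_\zeta\qquad(\xi\in\mathcal I\cap\rho).
\end{equation}
The statement in \eqref{eq:rxi} is expressed by the antichains $J_{b,n}$ with $b\in\{b_\xi\}\cup F_\xi$ and $J^\delta_n$, all included in $Q_T$. By Lemma~\ref{lem:restrict}(c), $r_\xi$ forces it in $Q_T$. Applying $\phi$, we see that $\phi(r_\xi)$ forces in $Q_{T'}$ the same statement with $J^\zeta_n$ in place of $J^\delta_n$, and Lemma~\ref{lem:restrict}(c) lifts this to $Q$.

Now let $r$ be $p^*$ or some $r_\xi$ with $\xi\in\mathcal I\cap\rho$. We show that $r$ and $\phi(r)$ have a greatest common extension. We have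
\[
a_r=(a_r\cap T_0)\cup(A^*\cap A^-)\cup(A^*\setminus A^-),\qquad a_{\phi(r)}=(a_r\cap T_0)\cup(A^*\cap A^-)\cup\phi[A^*\setminus A^-].
\]
No $\gamma'_j$ lies in $a_r$: it is not in $T_0$, and if it were in $A^*\subseteq A_\delta$, it would be in $A_\delta\cap N=A^-$. So $a_r\cap a_{\phi(r)}=(a_r\cap T_0)\cup(A^*\cap A^-)$. This set and the values of $i_r$, which lie in $Y_{<\rho}$, are fixed pointwise by $\phi$, so $r$ and $\phi(r)$ agree. Put $r^+=r\oplus\phi(r)$. A pair from $a_{r^+}$ that is contained neither in $a_r$ nor in $a_{\phi(r)}$ has the form $\{\gamma_l,\gamma'_j\}$. It is incomparable in every condition and, by \eqref{eq:noedge}, not linked, so it carries neither a relation nor a promise. Therefore a condition extends $r^+$ if and only if it extends both $r$ and $\phi(r)$. We record the consequences: for $\xi\in\mathcal I\cap\rho$,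
\begin{equation}\label{eq:plus}
r_\xi^+\le p^{*+}\le p_0,\qquad r_\xi^+{\upharpoonright}T_0=r_\xi{\upharpoonright}T_0,\qquad a_{r_\xi^+}\setminus T_0=A^*\cup\phi[A^*]=a_{p^{*+}}\setminus T_0,
\end{equation}
and, by \eqref{eq:rxi} and \eqref{eq:twin},
\begin{equation}\label{eq:both}
r_\xi^+\Vdash\omega\cap\dot O_\xi\subseteq\dot z_\delta\cap\dot z_\zeta .
\end{equation}

\subsection{The cover, and a reflection}
By (S2) for the points $(\omega_1,\delta)$ and $(\omega_1,\zeta)$ there are $q\le p^{*+}$ and a finite $F\subseteq B$ with
\begin{equation}\label{eq:cover}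
q\Vdash\dot z_\delta\cap\dot z_\zeta\subseteq\dot Z[F].
\end{equation}
If all points of $F$ had level $<\rho$, we would be done. The set $\mathcal I\cap\rho$ is unbounded in $\rho$, so we could take $\xi\in\mathcal I\cap\rho$ above the levels of $F$ with $a_{r_\xi}\cap a_q=a^*$. Then $q$ and $r_\xi^+$ would agree, and $q\oplus r_\xi^+$ would force the open set $\dot O_\xi\setminus\dot Z[F]\ni b_\xi$ to contain an isolated point $n$, against \eqref{eq:both} and \eqref{eq:cover}. But $q$ and $F$ are chosen after $M$, and $F$ may have points of level $\ge\rho$, while $r_\xi^+$ exists only for $\xi<\rho$. So we first find an isolated point $n\notin\dot Z[F]$ with the help of a large index $\xi_1$, and then reflect the situation into $M$ to put the same $n$ into $\dot O_{\bar\xi}$ for some $\bar\xi<\rho$.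

The sets $a_{r_\xi}\setminus a^*$ are pairwise disjoint and $a^*\subseteq a_q$. So there is $\xi_1\in\mathcal I$ above the levels of all points of $F$ with $a_{r_{\xi_1}}\cap a_q=a^*$. Both $q$ and $r_{\xi_1}$ extend $p^*$, so they agree; let $q'=q\oplus r_{\xi_1}$. Then $q'{\upharpoonright}T_0\le p_0$. By \eqref{eq:lower} and Lemma~\ref{lem:coding}, in an extension by $Q_{T_0}$ below $q'{\upharpoonright}T_0$ the sets $Z_b$ generate an LCS topology on $B$ whose isolated points are the $n<\omega$. The set $O_{\xi_1}\setminus Z[F]$ is open, and it contains $b_{\xi_1}$ because all points of $F_{\xi_1}\cup F$ have level $<\xi_1$. So it contains an isolated point. Hence there are $w\in Q_{T_0}$ with $w\le q'{\upharpoonright}T_0$ and $n<\omega$ such that, using Lemma~\ref{lem:restrict}(c),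
\begin{equation}\label{eq:w}
w\Vdash n\in\dot O_{\xi_1}\setminus\dot Z[F].
\end{equation}
The condition $w$ inherits the independence of $q$ and $r_{\xi_1}$ over the root:
\begin{equation}\label{eq:route1}
\begin{array}{l}
\text{if $u\in a_q\cap T_0$ and $y\in a_{r_{\xi_1}}\cap T_0$ are not both tops,}\\
\text{then $u,y$ is routed through $a^*\cap T_0$ in $w$.}
\end{array}
\end{equation}
Indeed, let $t\le_wu,y$. Lemma~\ref{lem:basic}(c) for $w\le q'{\upharpoonright}T_0$ gives $t'\in a_{q'}\cap T_0$ with $t\le_wt'$ and $t'\le_{q'}u,y$. Lemma~\ref{lem:amalg}(b) gives $\sigma\in a^*$ with $t'\le_{q'}\sigma$ and with $\sigma\le_{q'}u$ or $\sigma\le_{q'}y$. Then $\sigma\in T_0$, since either $\sigma\in Y$ or $\sigma$ is a top and equals $u$ or $y$. On $a_{q'}\cap T_0$ the orders $\le_{q'}$ and $\le_w$ coincide, and \eqref{eq:route1} follows.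

Let $c=a_w\cap M$; then $a^*\cap T_0\subseteq c$. For $\{u,v\}\in D_w\cap[c]^2$ we have $\nu(u,v)\in M$, so $i_w\{u,v\}\subseteq Y_{<\rho}\subseteq M$. Enumerate $a_w$ with the elements of $c$ first, and record by indices the order $\le_w$, the set of tops, and the set $a_{r_{\xi_1}}\cap T_0\subseteq a_w$. These finite data, the enumeration of $c$ and the finite function $i_w{\upharpoonright}[c]^2$ belong to $M$. The relation $w\Vdash n\in\dot O_\xi$ is definable from parameters in $M$: it says that $J_{b_\xi,n}$ is predense below $w$ and that $w$ is incompatible with all members of $J_{f,n}$, $f\in F_\xi$. Since $w\le r_{\xi_1}{\upharpoonright}T_0$, elementarity gives $\bar\xi\in\mathcal I\cap\rho$, $\bar w\in Q_{T_0}\cap M$ and a bijection $e:a_w\to a_{\bar w}$ such that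
\begin{enumerate}
\item[(E1)] $e$ is the identity on $c$, an isomorphism of $\le_w$ with $\le_{\bar w}$, and maps tops to tops and points of $Y$ to points of $Y$;
\item[(E2)] $e[a_{r_{\xi_1}}\cap T_0]=a_{r_{\bar\xi}}\cap T_0$, and $i_{\bar w}=i_w$ on $D_w\cap[c]^2$;
\item[(E3)] $\bar w\le r_{\bar\xi}{\upharpoonright}T_0$ and $\bar w\Vdash n\in\dot O_{\bar\xi}$.
\end{enumerate}
As $c\subseteq a_{\bar w}\subseteq M$, we have $a_w\cap a_{\bar w}=c$, and $w,\bar w$ agree. Let $w'=w\oplus\bar w\in Q_{T_0}$.

\subsection{Amalgamating three conditions}
We need a common extension of $q$, $r_{\bar\xi}^+$ and $w'$. Two applications of Lemma~\ref{lem:amalg} do not give it. The condition $q\oplus r_{\bar\xi}^+$ makes promises on new pairs that $w'$ need not respect. The condition $q\oplus w'$ contains all points of $r_{\bar\xi}^+$, but it need not place the points of $r_{\bar\xi}^+$ below the tops outside $T_0$ that lie above them in $r_{\bar\xi}^+$. Adding these relations could break promises of $q$, and the routing property is what prevents this.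

\begin{lemma}\label{lem:three}
Let $T_0=Y\cup A_0$ with $A_0\subseteq S$. Let $p,q,r\in Q$ satisfy $q,r\le p$, $a_q\cap a_r=a_p$ and $a_r\setminus T_0\subseteq a_p$. Let $w\in Q_{T_0}$ extend $q{\upharpoonright}T_0$ and $r{\upharpoonright}T_0$, and assume that whenever $u\in a_q\cap T_0$ and $y\in a_r\cap T_0$ are not both tops, the pair $u,y$ is routed through $a_p\cap T_0$ in $w$. Then $q,r,w$ have a common extension.
\end{lemma}

\begin{proof}
Let $A'=a_p\setminus T_0=a_r\setminus T_0$. On $a_q\cap T_0$ the orders $\le_w$ and $\le_q$ coincide, and on $a_r\cap T_0$ the orders $\le_w$ and $\le_r$ coincide; we use this without mention.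

\emph{The order.} Let $a=a_w\cup(a_q\setminus T_0)\supseteq a_q\cup a_r$. For $\gamma\in a_q\setminus T_0$, a \emph{$q$-generator} of $\gamma$ is a point $g<_q\gamma$, and, if $\gamma\in A'$, an \emph{$r$-generator} of $\gamma$ is a point $g<_r\gamma$. Generators lie in $Y\cap a_w$. Extend $\le_w$ to a partial order $\le$ on $a$ by letting $t<\gamma$, for $t\in a_w$ and $\gamma\in a_q\setminus T_0$, if $t\le_wg$ for some generator $g$ of $\gamma$. The points of $a_q\setminus T_0$ are maximal in $\le$, and (Q1) holds since $\ell(t)\subseteq\ell(g)\subsetneq\ell(\gamma)$.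

\emph{Claim.} Let $\gamma\in a_q\setminus T_0$ and $u\in a_q\cap T_0$ be linked, and let $t\in a_w$ satisfy $t\le_wu$ and $t<\gamma$. Then there is $t'\in a_q\cap Y$ with $t\le_wt'$, $t'\le_qu$ and $t'<_q\gamma$. The same holds with $r$ in place of $q$, for $\gamma\in A'$ and $u\in a_r\cap T_0$.

Let $t\le_wg$ with $g$ a generator of $\gamma$. If $g$ is a $q$-generator, Lemma~\ref{lem:basic}(c) for $w\le q{\upharpoonright}T_0$ and the pair $u,g$ gives $t'$ with $t\le_wt'$ and $t'\le_qu,g$, and $t'\le_qg<_q\gamma$. Let $g$ be an $r$-generator, so $\gamma\in A'\subseteq a_p$. Since $g\in Y$, the routing hypothesis gives $\sigma\in a_p\cap T_0$ with $t\le_w\sigma$ and with $\sigma\le_wg$ or $\sigma\le_wu$.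

Suppose $\sigma\le_wg$. Then $\sigma\le_rg<_r\gamma$ with $\sigma,\gamma\in a_p$, so $\sigma<_p\gamma$, hence $\sigma<_q\gamma$ and $\sigma\in Y$. Lemma~\ref{lem:basic}(c) for $w\le q{\upharpoonright}T_0$ and the pair $u,\sigma$ gives $t'$ with $t\le_wt'$ and $t'\le_qu,\sigma$, and $t'\le_q\sigma<_q\gamma$.

Suppose $\sigma\le_wu$, so $\sigma\le_qu$. Lemma~\ref{lem:basic}(c) for $w\le r{\upharpoonright}T_0$ and the pair $\sigma,g$ gives $t''\in a_r\cap T_0$ with $t\le_wt''$ and $t''\le_r\sigma,g$; thus $t''\le_r\sigma,\gamma$. The points $\sigma,\gamma\in a_p$ are linked, since either $\sigma\in Y$ or $\sigma$ is a top and equals $u$. Lemma~\ref{lem:basic}(c) for $r\le p$ gives $t'\in a_p$ with $t''\le_rt'$ and $t'\le_p\sigma,\gamma$. Here $t'\ne\gamma$, because $\gamma$ is maximal and $\gamma\ne\sigma$. So $t'\in Y$, $t\le_wt''\le_wt'$, $t'\le_q\sigma\le_qu$ and $t'<_q\gamma$.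

For $\gamma\in A'$ this argument used only $q,r\le p$, $\gamma\in a_p$, $w\le q{\upharpoonright}T_0,r{\upharpoonright}T_0$ and the routing hypothesis, all of which are symmetric in $q$ and $r$. This proves the Claim. We now verify the hypotheses of Lemma~\ref{lem:basic}(d) for $q,r,w$ and $\le$.

\emph{Old relations.} The order $\le$ restricts to $\le_w$ on $a_w$, hence to $\le_q$ on $a_q\cap T_0$. Let $u\in a_q\cap T_0$ and $\gamma\in a_q\setminus T_0$. If $u<_q\gamma$, then $u$ is a generator and $u<\gamma$. If $u<\gamma$, then $u\in Y$, and the Claim with $t=u$ gives $u\le_qt'<_q\gamma$. All other pairs involving a top outside $T_0$ are unrelated in both orders. So $\le$ restricts to $\le_q$ on $a_q$, and the second half of the Claim shows in the same way that it restricts to $\le_r$ on $a_r$.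

\emph{Consistency of the promises.} The functions $i_q$ and $i_r$ each coincide with $i_w$ on common pairs, since $w\le q{\upharpoonright}T_0,r{\upharpoonright}T_0$. A common pair of $D_q$ and $D_r$ lies in $a_q\cap a_r=a_p$, where both functions equal $i_p$.

\emph{Old promises.} Common lower bounds of pairs from $a_w$ lie in $a_w$, so the promises of $w$ are kept; these include the promises of $q$ and $r$ on pairs inside $T_0$. Let $\{u,\gamma\}\in D_q$ with $u\in T_0$, $\gamma\notin T_0$, and let $t\le u,\gamma$. Then $t\in a_w$, and the point $t'$ of the Claim lies below some $z\in i_q\{u,\gamma\}$, so $t\le t'\le z$. Pairs $\{u,\gamma\}\in D_r$ of this form are handled by the second half of the Claim. Finally let $\{\gamma,\gamma'\}\in D_q$ with $\gamma,\gamma'\notin T_0$; this includes the pairs of $D_r$ outside $T_0$, which lie in $a_p$. Let $t\le_wg$ and $t\le_wg'$ with generators $g$ of $\gamma$ and $g'$ of $\gamma'$. If $g'$ is a $q$-generator, the Claim with $u=g'$ gives $t'\ge_wt$ with $t'\le_qg'<_q\gamma'$ and $t'<_q\gamma$, and $t'$ lies below some $z\in i_q\{\gamma,\gamma'\}$. If $g$ is a $q$-generator,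 interchange $\gamma$ and $\gamma'$. If both are $r$-generators, then $\gamma,\gamma'\in a_p$, and Lemma~\ref{lem:basic}(c) for $w\le r{\upharpoonright}T_0$ gives $t'\ge_wt$ with $t'\le_rg,g'$; so $t'<_r\gamma,\gamma'$ lies below some $z\in i_r\{\gamma,\gamma'\}=i_q\{\gamma,\gamma'\}$.
\end{proof}

\subsection{The contradiction}
We apply Lemma~\ref{lem:three} with $p^{*+}$, $q$, $r_{\bar\xi}^+$, $w'$ in the roles of $p$, $q$, $r$, $w$.

By \eqref{eq:plus} and the choice of $q$ we have $q,r_{\bar\xi}^+\le p^{*+}$ and $a_{r_{\bar\xi}^+}\setminus T_0\subseteq a_{p^{*+}}$. Further $w'\le w\le q'{\upharpoonright}T_0\le q{\upharpoonright}T_0$, and $w'\le\bar w\le r_{\bar\xi}{\upharpoonright}T_0=r_{\bar\xi}^+{\upharpoonright}T_0$.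

Next, $a_q\cap a_{r_{\bar\xi}^+}=a_{p^{*+}}$. The inclusion $\supseteq$ and the points outside $T_0$ are settled by the previous paragraph. Let $x\in a_q\cap a_{r_{\bar\xi}}\cap T_0$. Then $x\in a_w$ and $x\in M$, so $x\in c$ and $e(x)=x\in e[a_{r_{\xi_1}}\cap T_0]$ by (E1) and (E2). As $e$ is one-to-one, $x\in a_{r_{\xi_1}}\cap a_q=a^*$.

For the routing hypothesis let $u\in a_q\cap T_0\subseteq a_w$ and $y\in a_{r_{\bar\xi}}\cap T_0\subseteq a_{\bar w}$ be not both tops, and let $t\le_{w'}u,y$. Write $y=e(y_1)$ with $y_1\in a_{r_{\xi_1}}\cap T_0$; then $u,y_1$ are not both tops. We pull $t$ back to a point $t_1\le_wu,y_1$.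
\begin{itemize}
\item If $t\in a_w$, let $t_1=t$. Then $t_1\le_wu$. By Lemma~\ref{lem:amalg}(a) there is $c_0\in c$ with $t\le_wc_0\le_{\bar w}y$, and $c_0\le_wy_1$ by (E1).
\item If $t\in a_{\bar w}\setminus a_w$, let $t_1=e^{-1}(t)$. From $t\le_{\bar w}y$ we get $t_1\le_wy_1$. By Lemma~\ref{lem:amalg}(a) there is $c_0\in c$ with $t\le_{\bar w}c_0\le_wu$, and $t_1\le_wc_0$ by (E1).
\end{itemize}
By \eqref{eq:route1} there is $\sigma\in a^*\cap T_0\subseteq c$ with $t_1\le_w\sigma$ and with $\sigma\le_wu$ or $\sigma\le_wy_1$. Since $e(\sigma)=\sigma$, we get $t\le_{w'}\sigma$ in both cases, and $\sigma\le_wy_1$ gives $\sigma\le_{\bar w}y$. So $u,y$ is routed through $a^*\cap T_0=a_{p^{*+}}\cap T_0$ in $w'$.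

Let $v$ be a common extension of $q$, $r_{\bar\xi}^+$ and $w'$. By (E3), \eqref{eq:both} and \eqref{eq:cover}, $v$ forces $n\in\omega\cap\dot O_{\bar\xi}\subseteq\dot z_\delta\cap\dot z_\zeta\subseteq\dot Z[F]$. By \eqref{eq:w}, $v$ forces $n\notin\dot Z[F]$. This contradiction proves Proposition~\ref{prop:no}. \hfill$\square$

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The model $V=V_0[G]$ is a generic extension of $W$, by $R$ followed by $Q$, with the same cardinals and cofinalities. Part (1) is Proposition~\ref{prop:no}, and part (2) is Proposition~\ref{prop:P}.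
\end{proof}

\section{Other lengths}\label{sec:more}

We use the theorem of Juh\'asz and Weiss \cite{JW78} that $\langle\omega\rangle_\delta\in\mathcal C(\delta)$ for all $\delta<\omega_2$.

\begin{proof}[Proof of Proposition~\ref{prop:more}]
Since $|\gamma|\le\chi$ and $|\varepsilon|=\omega_1\le\chi$, we have $|\alpha|\le\chi$, so $P$ is $|\alpha|^+$-complete. If in $V$ some LCS space $X$ had the sequence $s_\alpha$, then $X^{(\gamma)}\setminus X^{(\gamma+\omega_1+1)}$, an open subspace of a closed subspace, would be an LCS space with the sequence $s$, contrary to Theorem~\ref{thm:main}(1).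

Now work in an extension of $V$ by $P$, where all cardinals $\le\lambda$ are preserved. Let $X_0$ have the sequence $s$ and let $Z$ have the sequence $\langle\omega\rangle_\varepsilon$. The sum $X_1=X_0\oplus Z$ has the sequence $\langle\omega\rangle_{\omega_1}{}^\frown\langle\lambda\rangle{}^\frown\langle\omega\rangle_\varrho$. If $\gamma=0$ we are done.

Let $\gamma>0$. We insert $\gamma$ levels below $X_1$. Replace each isolated point $x$ of $X_1$ by a copy $C_x$ of the ordinal space $\omega^\gamma+1$ whose point of level $\gamma$ is $x$. Let $X_2\supseteq X_1$ be the resulting set and let $f:X_2\to X_1$ send $C_x$ to $x$ and fix the other points. The open subsets of the copies $C_x$ and the sets $f^{-1}[O]$, $O$ open in $X_1$, are closed under finite intersections and form a base of a topology on $X_2$. It is Hausdorff: points in different fibers of $f$ are separated by sets $f^{-1}[O]$, and points of one copy $C_x$ by open subsets of $C_x$. If $U\subseteq X_1$ is compact open, then $f^{-1}[U]$ is compact. Indeed, given an open cover, each $x\in U$ has an open neighborhood $O_x$ such that finitely many members cover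 $f^{-1}[O_x]$: for non-isolated $x$ the basic neighborhoods of $x$ are of the form $f^{-1}[O]$, so one member suffices, and for isolated $x$ take $O_x=\{x\}$ and use the compactness of $C_x$. Finitely many $O_x$ cover $U$. So $X_2$ is locally compact.

By induction on $\beta\le\gamma$,
\[
X_2^{(\beta)}=(X_1\setminus I_0(X_1))\cup\bigcup_{x\in I_0(X_1)}C_x^{(\beta)} .
\]
Indeed, the copies are open, so their derivatives are computed inside them; and a neighborhood $f^{-1}[O]$ of a non-isolated point of $X_1$ contains an isolated point $x$ of $X_1$, which lies in $C_x^{(\beta)}$ for all $\beta\le\gamma$. Thus $X_2^{(\gamma)}=X_1$, and the subspace topology is that of $X_1$. So $X_2$ is an LCS space of height $\gamma+\varepsilon$ with $I_{\gamma+\beta}(X_2)=I_\beta(X_1)$. There are countably many copies, each of size $\le\chi$, so the levels below $\gamma$ have size $\le\chi$. Adding the topological sum of $\lambda$ copies of the ordinal space $\omega^\gamma$, which has height $\gamma$ and size $\le\chi$, raises each of these levels to size $\lambda$ and leaves the others unchanged. The result has the sequence $s_\alpha$.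
\end{proof}

\begin{thebibliography}{9}

\bibitem{JW78}
Juh\'asz and Weiss, \emph{On thin-tall scattered spaces}, Colloq. Math. 40 (1978).

\bibitem{JW06}
Juh\'asz and Weiss, \emph{Cardinal sequences}, Ann. Pure Appl. Logic 144 (2006).

\bibitem{MS}
Juan Carlos Martinez and Lajos Soukup, \emph{Cardinal sequences of LCS spaces under GCH}, arXiv:0712.0584 (2007).

\end{thebibliography}
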